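\title{Weak metric doubling measures and Ahlfors regular metrics on closed manifolds}

\begin{abstract}
Let $(X,d)$ be a linearly locally contractible metric space homeomorphic to a closed connected $n$-manifold, $n\ge 2$, and let $\mu$ be a weak metric doubling measure of dimension $n$ on $X$: a doubling measure for which the chain distance $q_{\mu,n}(x,y)$ built from $\mu$ is bounded below by a multiple of $\mu(B_{xy})^{1/n}$. We prove that the reverse inequality holds automatically. Consequently $q_{\mu,n}$ is an Ahlfors $n$-regular metric that is quasisymmetrically equivalent to $d$. For spheres of dimension $n\ge3$ this answers a question from a paper of Lohvansuu, Rajala and Rasimus. The proof combines a coarea inequality, a projection of Federer--Fleming type and a local degree argument. We also prove the converse and show that the dimension $n$ cannot be replaced by any other number.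
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Metrics from measures}

A homeomorphism $f\colon (X,d)\to (Y,d')$ between metric spaces is \emph{quasisymmetric} if there is a homeomorphism $\eta\colon[0,\infty)\to[0,\infty)$ such that
\[
\frac{d(x_1,x_2)}{d(x_1,x_3)}\le t\quad\text{implies}\quad \frac{d'(f(x_1),f(x_2))}{d'(f(x_1),f(x_3))}\le \eta(t)
\]
for all distinct $x_1,x_2,x_3\in X$. Such a map may change distances by an unbounded factor, but it keeps balls roughly round. A metric space $(X,d')$ is \emph{Ahlfors $n$-regular} if there is $K\ge1$ with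
\[
K^{-1}R^n\le \mathcal H^n_{d'}(B'(x,R))\le KR^n\qquad (x\in X,\ 0<R<\operatorname{diam}(X,d')),
\]
where $B'$ denotes balls of $d'$ and $\mathcal H^n_{d'}$ is the $n$-dimensional Hausdorff measure of $d'$. All balls in this paper are open, and a ball of radius $0$ is empty.

We ask when a metric $n$-manifold $(X,d)$ can be deformed quasisymmetrically into an Ahlfors $n$-regular space. In such a space the radius of a ball is comparable to the $n$-th root of its mass. If $d'$ is an Ahlfors $n$-regular metric that is quasisymmetrically equivalent to $d$, then $d$-balls are roughly $d'$-balls, and so $d'(x,y)$ is comparable to $\mathcal H^n_{d'}(B_{xy})^{1/n}$, where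
\[
B_{xy}=B(x,d(x,y))\cup B(y,d(x,y))
\]
is formed with the \emph{original} metric $d$ (see Section~\ref{sec:converse}). One may therefore look for the measure first and recover the metric from it.

A Borel measure $\mu$ on $(X,d)$ is \emph{doubling} if there is $C_D\ge1$ with $0<\mu(B(x,2r))\le C_D\,\mu(B(x,r))<\infty$ for all $x\in X$ and $r>0$. For $s>0$ the function $\mu(B_{xy})^{1/s}$ is symmetric, but it need not be comparable to a metric. To enforce the triangle inequality one minimizes over chains. For $\delta>0$, a \emph{$\delta$-chain} from $x$ to $y$ is a finite sequence $x=x_0,x_1,\dots,x_m=y$ with $d(x_i,x_{i-1})<\delta$ for all $i$. Put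
\[
q^\delta_{\mu,s}(x,y)=\inf\sum_{i=1}^m\mu(B_{x_ix_{i-1}})^{1/s},\qquad q_{\mu,s}(x,y)=\lim_{\delta\to0}q^\delta_{\mu,s}(x,y),
\]
the infimum taken over all $\delta$-chains from $x$ to $y$. A smaller $\delta$ admits fewer chains, so $q^\delta_{\mu,s}$ is non-increasing in $\delta$ and the limit exists in $[0,\infty]$.

\begin{definition}
A doubling measure $\mu$ is a \emph{weak metric doubling measure of dimension $s$} if there is $C_W\ge1$ such that $\mu(B_{xy})^{1/s}\le C_W\,q_{\mu,s}(x,y)$ for all $x,y\in X$.
\end{definition}

\begin{example}\label{ex:lebesgue}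
Let $\mu$ be Lebesgue measure on $\mathbb R^n$, so that $\mu(B_{xy})=c_n|x-y|^n$, and let $x\neq y$. For $s=n$ the triangle inequality and equally spaced points on a segment give $q_{\mu,n}(x,y)=c_n^{1/n}|x-y|$. For $s<n$, a chain of $k$ equal steps costs a constant times $k^{1-n/s}\to0$, so $q_{\mu,s}(x,y)=0$. For $s>n$ every $\delta$-chain costs at least $c_n^{1/s}\delta^{n/s-1}|x-y|$, so $q_{\mu,s}(x,y)=\infty$. If $\mu$ has a continuous positive density $w$, the sum over a fine chain is a Riemann sum for $c_n^{1/n}\int w^{1/n}\,ds$ along the polygon through the chain; thus $q_{\mu,n}$ plays the role of the length metric of the conformal factor $w^{1/n}$.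
\end{example}

The definition bounds $q_{\mu,s}$ from one side only. If all chains were admitted, the other side would be free, because the one-step chain $x,y$ costs $\mu(B_{xy})^{1/s}$. With fine chains nothing bounds $q_{\mu,s}$ from above a priori, and the condition holds vacuously wherever $q_{\mu,s}=\infty$, as in the case $s>n$ of the example.

\subsection{The question and the results}

A metric space $(X,d)$ is \emph{linearly locally contractible} (LLC) if there is $\lambda\ge1$ such that $B(x,R)$ is contractible in $B(x,\lambda R)$ for every $x\in X$ and $0<R<\operatorname{diam}X/\lambda$. This is the local contractibility of a manifold, made uniform over locations and scales. The following question comes from \cite{LRR}.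

\medskip
\noindent\textbf{Question.} \emph{Let $(X,d)$ be homeomorphic to $\mathbb S^n$, $n\ge3$. Assume that $X$ is LLC and carries a weak metric doubling measure of dimension $n$. Is there a quasisymmetric map $f\colon(X,d)\to(X,d')$, where $d'$ is a metric on $X$ such that $(X,d')$ is Ahlfors $n$-regular?}
\medskip

The answer is yes, with $d'=q_{\mu,n}$ and $f=\mathrm{id}$. In the three theorems below, $n\ge2$ and $(X,d)$ is a metric space homeomorphic to a closed (compact, without boundary) connected topological $n$-manifold. For a doubling measure $\mu$ we write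
\[
\rho(x,y)=\mu(B_{xy})^{1/n},\qquad q^\delta=q^\delta_{\mu,n},\qquad q=q_{\mu,n};
\]
note that $\rho(x,x)=0$. Two measures are \emph{comparable} if each is at most a constant times the other on Borel sets.

\begin{theorem}\label{thm:main}
Let $X$ be LLC with constant $\lambda$, and let $\mu$ be a weak metric doubling measure of dimension $n$ on $X$ with constants $C_D$ and $C_W$. Then there is $C'$, depending only on $n,C_D,C_W,\lambda$, such that
\[
C_W^{-1}\rho(x,y)\le q(x,y)\le C'\rho(x,y)\qquad(x,y\in X).
\]
Moreover, $q$ is a metric on $X$, the map $\mathrm{id}\colon(X,d)\to(X,q)$ is quasisymmetric, $(X,q)$ is Ahlfors $n$-regular, and $\mathcal H^n_q$ is comparable to $\mu$.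
\end{theorem}

Two complements show that the hypothesis on the measure is exactly the right one.

\begin{theorem}\label{thm:converse}
If $(X,d')$ is Ahlfors $n$-regular and $\mathrm{id}\colon(X,d)\to(X,d')$ is quasisymmetric, then $\mathcal H^n_{d'}$ is a weak metric doubling measure of dimension $n$ on $(X,d)$; here $X$ need not be LLC. Hence an LLC space $(X,d)$ is quasisymmetric to an Ahlfors $n$-regular space if and only if it carries a weak metric doubling measure of dimension $n$. In the LLC case the assignments $\mu\mapsto q_{\mu,n}$ and $d'\mapsto\mathcal H^n_{d'}$ are mutually inverse, up to comparability of measures and bi-Lipschitz equivalence of metrics.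
\end{theorem}

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(i)] If $X$ is LLC, it carries no weak metric doubling measure of dimension $s<n$.
\item[(ii)] For every $s>n$ there is an LLC metric space homeomorphic to $\mathbb S^n$ that carries a weak metric doubling measure of dimension $s$ but is not quasisymmetric to any Ahlfors $n$-regular space.
\end{itemize}
\end{theorem}

\subsection{Why the exponent $n$ is special}\label{sec:columns}

The content of Theorem~\ref{thm:main} is the upper bound $q\le C'\rho$. A Euclidean computation shows why one should expect it. Let $\mu$ be a doubling measure on $\mathbb R^n$. Divide the unit cube into $k^n$ cubes $V$ of side $1/k$, and let $m_V^n$ be the mass of the ball of radius $2/k$ about the center of $V$. A step between the centers of adjacent cubes costs at most $m_V$, and these balls have bounded overlap, so $\sum_V m_V^n$ is bounded independently of $k$. By H\"older's inequality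
\[
\sum_V m_V\le (k^n)^{1-1/n}\Bigl(\sum_Vm_V^n\Bigr)^{1/n}=k^{n-1}\Bigl(\sum_Vm_V^n\Bigr)^{1/n}.
\]
The cubes form $k^{n-1}$ columns, so some column crosses the unit cube at cost at most $(\sum_V m_V^n)^{1/n}$. Finite mass leaves no room for all crossings to be expensive. With an exponent $s>n$ the same computation loses the factor $k^{1-n/s}$.

This argument uses the numbers $k^n$ and $k^{n-1}$, which belong to the Euclidean metric. A general LLC manifold has no columns, and for a measure that is only doubling the upper bound is false: Remark~\ref{rem:rug} exhibits a doubling measure on an LLC sphere for which $q$ takes both the values $0$ and $\infty$ on pairs of distinct points. The lower bound on $q$ must therefore be used in the proof of the upper bound.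

We replace columns by the sets that cut across them. Suppose that two balls around points $a$ and $b$ are far apart for $q^\delta$, and let $u$ be the $q^\delta$-distance from the first. A coarea inequality produces a level of $u$ with small $(n-1)$-dimensional content, measured by $\mu$ (Section~\ref{sec:level}). This level separates $a$ from $b$. On the other hand, a set of small $(n-1)$-dimensional content can be pushed, by a small displacement, onto a complex of dimension $n-2$; here the lower bound on $q$ enters (Section~\ref{sec:collapse}). Such a set cannot separate an $n$-manifold (Section~\ref{sec:topology}). Section~\ref{sec:low} carries this out by hand in dimensions one and two. Theorems~\ref{thm:main}, \ref{thm:converse} and \ref{thm:sharp} are proved in Sections~\ref{sec:main}, \ref{sec:converse} and \ref{sec:sharp}.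

\section{Doubling measures, chain distances and fillings}\label{sec:prelim}

In this section $X$ is a compact connected metric space with at least two points, $\mu$ is a doubling measure on $X$, and $n\ge1$ is an integer. For $x\ne y$ we have $B(x,d(x,y))\subset B_{xy}\subset B(x,2d(x,y))$, hence
\begin{equation}\label{eq:rho}
\mu(B(x,d(x,y)))\le\rho(x,y)^n\le \mu(B(x,2d(x,y)))\le C_D\,\mu(B(x,d(x,y))).
\end{equation}
Doubling bounds the growth of mass from above; connectedness bounds it from below.

\begin{lemma}\label{lem:growth}
Put $\sigma=\log_3(1+C_D^{-2})>0$ and $C_1=4^\sigma$. For all $x\in X$,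
\begin{align}
\mu(B(x,r))&\le C_1(r/R)^\sigma\mu(B(x,R)) &&(0<r\le R\le\operatorname{diam}X),\label{eq:decay}\\
\mu(B(x,R))&\le C_D(R/r)^{\log_2C_D}\mu(B(x,r)) &&(0<r\le R).\label{eq:doubling}
\end{align}
In particular $\omega(r):=\sup_x\mu(B(x,r))\to0$ as $r\to0$, and points have measure zero.
\end{lemma}

\begin{proof}
For \eqref{eq:doubling}, apply the doubling inequality $\lceil\log_2(R/r)\rceil\le1+\log_2(R/r)$ times.

For \eqref{eq:decay}, first let $0<r\le\frac14\operatorname{diam}X$. Some point has distance at least $\frac12\operatorname{diam}X$ from $x$, so by connectedness there is $y$ with $d(x,y)=2r$. Then $B(y,r)\subset B(x,3r)\setminus B(x,r)$ and $B(x,r)\subset B(y,4r)$, so $\mu(B(y,r))\ge C_D^{-2}\mu(B(x,r))$ and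
\[
\mu(B(x,3r))\ge(1+C_D^{-2})\,\mu(B(x,r))=3^\sigma\mu(B(x,r)).
\]
Now let $0<r\le R\le\operatorname{diam}X$ and $R'=\min(R,\frac34\operatorname{diam}X)\ge\frac34R$. If $r>R'$, then $4r/R\ge1$ and \eqref{eq:decay} is trivial. Otherwise let $k\ge0$ be the largest integer with $3^kr\le R'$. Then $3^{k+1}r>\frac34R$, that is, $3^{-k}<4r/R$; and $3^jr\le\frac14\operatorname{diam}X$ for $j<k$. Iterating the last display $k$ times gives $\mu(B(x,r))\le3^{-k\sigma}\mu(B(x,R))\le(4r/R)^\sigma\mu(B(x,R))$. With $R=\operatorname{diam}X$ we get $\omega(r)\le C_1(r/\operatorname{diam}X)^\sigma\mu(X)$, and $\mu(X)<\infty$ because $X$ is a ball.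
\end{proof}

We do not yet know that $q$ is finite, so we work with $q^\delta$, which is well behaved for every $\delta$.

\begin{lemma}\label{lem:qdelta}
For each $\delta>0$ the function $q^\delta$ is finite, symmetric, satisfies the triangle inequality, and is continuous on $X\times X$. If $d(z,w)<\delta$, then $q^\delta(z,w)\le\rho(z,w)$.
\end{lemma}

\begin{proof}
Chains can be reversed and concatenated, which gives symmetry and the triangle inequality. The set of points that can be reached from $z$ by a $\delta$-chain is open, closed and nonempty, so it is $X$, and $q^\delta$ is finite. If $d(z,w)<\delta$, the one-step chain gives $q^\delta(z,w)\le\rho(z,w)\le\omega(2d(z,w))^{1/n}$. Continuity follows from this bound and $|q^\delta(z,w)-q^\delta(z',w')|\le q^\delta(z,z')+q^\delta(w,w')$.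
\end{proof}

The hypothesis $\rho\le C_Wq$ concerns the limit $\delta\to0$ for each pair of points separately. Compactness turns it into a lower bound for a single $q^\delta$, valid above any fixed scale. How small $\delta$ must be is not controlled, but this will not affect any constant.

\begin{lemma}\label{lem:uniform}
Let $\mu$ be a weak metric doubling measure of dimension $n$, and put $C_*=2C_WC_D^{2/n}$. For each $r_0>0$ there is $\delta_1>0$ such that $q^\delta(z,w)\ge\rho(z,w)/C_*$ whenever $0<\delta\le\delta_1$ and $d(z,w)\ge r_0$.
\end{lemma}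

\begin{proof}
Otherwise there are $\delta_k\to0$ and points with $d(z_k,w_k)\ge r_0$ and $q^{\delta_k}(z_k,w_k)<\rho(z_k,w_k)/C_*$. Passing to a subsequence, $z_k\to z$ and $w_k\to w$ with $d(z,w)\ge r_0$. For large $k$ we have $B(z_k,2d(z_k,w_k))\subset B(z,4d(z,w))$, so \eqref{eq:rho} and two doublings give $\rho(z_k,w_k)\le C_D^{2/n}\rho(z,w)$. Fix $\delta>0$. For large $k$ we have $\delta_k\le\delta$, hence
\[
q^\delta(z_k,w_k)\le q^{\delta_k}(z_k,w_k)<\rho(z,w)/(2C_W).
\]
Letting $k\to\infty$ (continuity of $q^\delta$) and then $\delta\to0$ gives $q(z,w)\le\rho(z,w)/(2C_W)$. Thus $\rho(z,w)\le C_Wq(z,w)\le\frac12\rho(z,w)$, which is impossible because $0<\rho(z,w)<\infty$.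
\end{proof}

The LLC condition is used only through the next lemma. Let $\mathbb B^k$ be the closed unit ball of $\mathbb R^k$; $\partial\mathbb B^1$ consists of two points.

\begin{lemma}\label{lem:fill}
Let $X$ be path connected and LLC with constant $\lambda$.
\begin{itemize}
\item[(a)] If $k\ge1$ and $0<s<\operatorname{diam}X/\lambda$, every continuous map $F\colon\partial\mathbb B^k\to B(x,s)$ extends to a continuous map $\mathbb B^k\to B(x,\lambda s)$.
\item[(b)] If $a\ne b$ and $R=d(a,b)$, there is a path from $a$ to $b$ in $B(a,3\lambda R)$.
\end{itemize}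
\end{lemma}

\begin{proof}
(a) Let $G\colon B(x,s)\times[0,1]\to B(x,\lambda s)$ be a homotopy from the inclusion to a constant, and send $(1-t)y$ to $G(F(y),t)$ for $y\in\partial\mathbb B^k$, $t\in[0,1]$. (b) If $2R<\operatorname{diam}X/\lambda$, apply (a) with $k=1$ to the ball $B(a,2R)$. Otherwise $\operatorname{diam}X\le2\lambda R$, so $B(a,3\lambda R)=X$.
\end{proof}

Part (a) applies to a cube, or to a prism $\Delta^{k-1}\times[0,1]$ over a simplex, in place of $\mathbb B^k$. We will twice build a map cell by cell, and each dimension enlarges the balls by the same rule. We record the resulting constants: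
\begin{equation}\label{eq:A}
A_0=\lambda,\qquad A_k=\lambda(A_{k-1}+1)+1,\qquad A=A_{n-1}.
\end{equation}
They depend only on $n$ and $\lambda$, and $1\le A_{k-1}<A_{k-1}+1\le A_k$.

\section{The crossing estimate and a thin level}\label{sec:level}

The heart of the paper is the following analogue of the cheap column of Section~\ref{sec:columns}.

\begin{proposition}\label{prop:cross}
Under the assumptions of Theorem~\ref{thm:main}, for every $c\in(0,\frac14)$ there is $M\ge1$, depending only on $c,n,C_D,C_W,\lambda$, such that for all $a\ne b$ in $X$, with $R=d(a,b)$, and all $\delta>0$,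
\[
\inf\{q^\delta(a',b'):\ a'\in B(a,cR),\ b'\in B(b,cR)\}\le M\rho(a,b).
\]
\end{proposition}

The proposition joins balls, not points, because the proof needs every level to be large. In the plane the levels of $|z-a|$ are circles of arbitrarily small length, while the levels of the distance to $B(a,cR)$ have length at least $2\pi cR$. The passage from balls to points is a short absorption argument in Section~\ref{sec:main}.

Fix $c$, $a\ne b$, and put
\[
R=d(a,b),\quad \rho_0=\rho(a,b),\quad L=3\lambda+2,\quad Z=\{z:d(a,z)\le LR\},\quad E=\{z:d(a,z)>(L-1)R\}.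
\]
Mass is controlled by $\rho_0^n$ only at distance comparable to $R$ from $a$, so we work in the compact set $Z$; the set $E$ is the far region, in which we give up control. By \eqref{eq:rho}, $\mu(B(a,R))\le\rho_0^n\le\mu(B(a,2R))$.

The first lemma is the only place in the proof of Proposition~\ref{prop:cross} where the lower bound on $q$ is used. It says that near $a$, points that are close for $q^\delta$ relative to $\rho_0$ are close for $d$ relative to $R$.

\begin{lemma}\label{lem:sep}
Let $\tau\in(0,1)$. There is $\kappa>0$, depending only on $\tau,n,C_D,C_W,\lambda$, such that for all sufficiently small $\delta>0$: if $p\in B(a,(L+1)R)$, $w\in X$ and $q^\delta(p,w)<\kappa\rho_0$, then $d(p,w)<\tau R$.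
\end{lemma}

\begin{proof}
Since $B(a,2R)\subset B(p,(L+3)R)$, \eqref{eq:doubling} gives $\mu(B(p,\tau R))\ge c_0\,\mu(B(a,2R))\ge c_0\rho_0^n$ with $c_0^{-1}=C_D((L+3)/\tau)^{\log_2C_D}$. Put $\kappa=c_0^{1/n}/C_*$, and let $\delta\le\delta_1$ as in Lemma~\ref{lem:uniform} with $r_0=\tau R$. If $d(p,w)\ge\tau R$, that lemma and \eqref{eq:rho} give $q^\delta(p,w)\ge\rho(p,w)/C_*\ge\mu(B(p,\tau R))^{1/n}/C_*\ge\kappa\rho_0$.
\end{proof}

Now suppose that for some $M\geq 1$ and $\delta>0$
\begin{equation}\label{eq:fail}
q^\delta(a',b')\ge M\rho_0\qquad\text{for all }a'\in B(a,cR),\ b'\in B(b,cR).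
\end{equation}
Our goal is a contradiction when $M$ is large. Let
\[
u(z)=\inf_{a'\in B(a,cR)}q^\delta(a',z).
\]
By Lemma~\ref{lem:qdelta}, $u$ is finite, $|u(z)-u(w)|\le q^\delta(z,w)$, and $u$ is continuous. Also $u=0$ on $B(a,cR)$ and $u\ge M\rho_0$ on $B(b,cR)$. The function $u$ spreads a total mass of order $\rho_0^n$ over an interval of length $M\rho_0$, so a typical level has $(n-1)$-dimensional content of order $\rho_0^{n-1}/M$. The next lemma is a discrete form of this statement. It uses only the doubling property and holds for every $n\ge1$.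

\begin{lemma}\label{lem:slab}
There is $C_2$, depending only on $n,C_D,\lambda$, with the following property. If \eqref{eq:fail} holds, there are numbers $0<t_1<t<t_2<M\rho_0$ and finitely many balls $B_i=B(z_i,r)$, $i\in I$, with $z_i\in Z$ and $r<R$, such that with $m_i=\mu(B_i)^{1/n}$
\begin{gather}
S:=\{z\in Z:\ t_1\le u(z)\le t_2\}\subset\bigcup_{i\in I}B_i,\label{eq:cover}\\
q^\delta(z,z_i)\le C_D^{1/n}m_i\quad\text{for }z\in B_i,\label{eq:osc}\\
\sum_{i\in I}m_i^{n-1}\le C_2\,\rho_0^{n-1}/M.\label{eq:content}
\end{gather}
\end{lemma}

\begin{proof}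
Let $0<r<\min(\delta,R)$, and let $\{z_i\}$ be a maximal $r$-separated subset of $Z$; it is finite by compactness. The balls $B_i=B(z_i,r)$ cover $Z$, and the balls $B(z_i,r/2)$ are disjoint subsets of $B(a,(L+1)R)$. By doubling and \eqref{eq:doubling},
\[
\sum_im_i^n\le C_D\,\mu(B(a,(L+1)R))\le C_D^2(L+1)^{\log_2C_D}\rho_0^n .
\]
If $z\in B_i$, then $d(z,z_i)<\delta$, so $q^\delta(z,z_i)\le\rho(z,z_i)\le C_D^{1/n}m_i$ by \eqref{eq:rho}; this is \eqref{eq:osc}. Hence the interval $T_i=[\inf_{B_i}u,\sup_{B_i}u]$ has length at most $2C_D^{1/n}m_i$, and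
\[
\int_0^{M\rho_0}\sum_{i:\,t\in T_i}m_i^{n-1}\,dt\le2C_D^{1/n}\sum_im_i^n\le C_2\rho_0^n,\qquad C_2=2C_D^{2+1/n}(L+1)^{\log_2C_D}.
\]
The integrand is at most its mean for some $t\in(0,M\rho_0)$. With $I=\{i:t\in T_i\}$ this is \eqref{eq:content}. A point of $Z$ outside $\bigcup_{i\in I}B_i$ lies in some $B_i$ with $t\notin T_i$, so $u\neq t$ on the compact set $Z\setminus\bigcup_{i\in I}B_i$. Therefore $|u-t|$ has a positive lower bound there, and \eqref{eq:cover} holds when $t_1<t<t_2$ are close to $t$.
\end{proof}

We call $S$ the \emph{slab}. It is compact, possibly empty, and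
\begin{equation}\label{eq:away}
S\cap\bigl(B(a,cR)\cup B(b,cR)\bigr)=\emptyset .
\end{equation}
Up to the far region $E$, the slab separates $a$ from $b$ in the following sense. Let
\[
O_1=\{z:\ d(a,z)<LR,\ u(z)<t_2\},\qquad O_2=E\cup\{z:\ u(z)>t_1\}.
\]
These sets are open. A point outside $O_2$ has $d(a,z)\le(L-1)R$ and $u(z)\le t_1$, so it lies in $O_1$. A point of $O_1\cap O_2$ outside $E$ lies in the open set $\{d(a,z)<LR,\ t_1<u(z)<t_2\}\subset S$. Since $u(a)=0$ and $u(b)\ge M\rho_0$,
\begin{equation}\label{eq:O}
O_1\cup O_2=X,\qquad a\notin O_2,\qquad b\notin O_1,\qquad O_1\cap O_2\subset\operatorname{int}S\cup E .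
\end{equation}
It remains to show that \eqref{eq:content} with large $M$ is incompatible with this separation.

\section{Dimensions one and two}\label{sec:low}

This section is not used later. It shows the argument in the cases where it can be done by hand.

\subsection{Dimension one}

Let $X$ be an LLC circle and $n=1$. The sum in \eqref{eq:content} is the number of elements of $I$, so for $M>C_2$ the set $I$ is empty and so is $S$. But the path of Lemma~\ref{lem:fill}(b) lies in $Z$, and along it $u$ passes from $0$ to at least $M\rho_0$, so the path meets $S$. Thus \eqref{eq:fail} fails for $M>C_2$, and the lower bound on $q$ is not needed.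

\subsection{Dimension two}

Let $n=2$, and suppose that $B(a,(L+1)R)$ is isometric to a disk in the Euclidean plane, as on a flat torus when $R$ is small. Fix $\tau<c$, let $\kappa$ and $\delta$ be as in Lemma~\ref{lem:sep}, and assume \eqref{eq:fail} with $M>2C_D^{1/2}C_2/\kappa$.

\emph{The slab falls into small pieces.} Join $i,j\in I$ if $B_i\cap B_j\ne\emptyset$, and let $U_1,\dots,U_l$ be the unions of the balls in the connected components of this graph. These are disjoint open sets. Two points $z,w\in U_j$ are linked by a sequence of distinct balls in which consecutive balls intersect, so \eqref{eq:osc} and \eqref{eq:content} give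
\[
q^\delta(z,w)\le2C_D^{1/2}\sum_{i\in I}m_i\le2C_D^{1/2}C_2\rho_0/M<\kappa\rho_0 ,
\]
and $d(z,w)<\tau R$ by Lemma~\ref{lem:sep}. Put $S_j=S\cap U_j$. Every connected subset of $S$ lies in one $S_j$.

\emph{Small pieces do not separate.} Take a grid of closed squares of diameter less than $R$, so fine that $u$ oscillates by less than $t_2-t$ on each square that meets $Z$, and placed so that $a,b$ lie on no edge and the segment $[a,b]$ contains no vertex. Let $W$ be the union of the squares that lie in $B(a,LR)$ and contain a point where $u\le t$. Then $a\in W$; and $u<t_2$ on $W$, so $b\notin W$. Let $\beta$ be the set of edges that belong to exactly one square of $W$. It is a cycle mod $2$: each vertex lies on an even number of edges of $\beta$. The segment $[a,b]$ begins in $W$ and ends outside, so it crosses $\beta$ an odd number of times.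

Consider an edge of $\beta$ and the adjacent square that is not in $W$. Either this square leaves $B(a,LR)$, and then the edge lies in $E$; or $u>t$ on it, and then $t<u<t_2$ on the edge, which lies in $S$ and hence in one $S_j$. The segment $[a,b]$ misses $E$, so for some $j$ it crosses the set $\beta_j$ of edges of $\beta$ in $S_j$ an odd number of times. Let $p\in S_j\cap[a,b]$. Then $S_j\subset B(p,\tau R)\subset B(a,2R)$ misses $E$, so every edge of $\beta$ with a vertex in $S_j$ belongs to $\beta_j$. Thus $\beta_j$ is itself a cycle, and since $H_1(\mathbb R^2;\mathbb Z_2)=0$ it is the boundary of a finite union $W_j$ of squares of the planar grid. By \eqref{eq:away}, $|p-a|\ge cR>\tau R$, so the ray from $a$ pointing away from $p$ misses $\beta_j$; since $W_j$ is bounded, $a\notin W_j$. The same holds for $b$. Then $[a,b]$ crosses $\beta_j$ an even number of times, a contradiction.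

\subsection{What changes for $n\ge3$}

The first step collapsed each $S_j$ to a point: the slab was pushed onto a complex of dimension $0=n-2$. For $n=3$ the bound on $\sum m_i^2$ does not bound $\sum m_i$. A segment of length $R$ in $\mathbb R^3$ is covered by about $R/r$ balls of radius $r$, for which $\sum m_i^2$ is of order $Rr$; so the slab may be a thin neighborhood of a large graph, and the right target is a complex of dimension $1$. In the second step the grid, the filling $W_j$ and the parity of crossings must be replaced by singular chains, fillings supplied by LLC, and a local degree mod $2$.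

\section{Collapsing the slab to dimension $n-2$}\label{sec:collapse}

Fix $N\ge1$ and $h>0$. A \emph{grid cube} in $\mathbb R^N$ is a product $J_1\times\dots\times J_N$ in which each $J_l$ is either a point $\{hj\}$ or an interval $[hj,h(j+1)]$, $j\in\mathbb Z$. The coordinates of the second kind are \emph{free}, and their number is the dimension of the cube. Let $G^k$ be the union of the grid cubes of dimension at most $k$; so $G^k=\mathbb R^N$ for $k\ge N$. A \emph{cube complex} is a finite union $P$ of grid cubes; its cubes are these and their faces. It is a finite CW complex. We write $|\cdot|_\infty$ for the maximum norm.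

\begin{definition}\label{def:collapse}
Let $\varepsilon>0$. A compact set $S\subset X$ \emph{$\varepsilon$-collapses to dimension $n-2$} if there are a cube complex $P$ of dimension at most $n-2$ and continuous maps $f\colon S\to P$ and $g\colon P\to X$ such that
\begin{equation}\label{eq:collapse}
g(e)\subset B(z,\varepsilon)\quad\text{whenever }z\in S\text{ and }e\text{ is a cube of }P\text{ with }f(z)\in e .
\end{equation}
(The empty set collapses, with $P=\emptyset$.)
\end{definition}

In particular $g\circ f$ moves points of $S$ by less than $\varepsilon$: the inclusion $S\to X$ almost factors through a low-dimensional complex.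

\begin{proposition}\label{prop:collapse}
Let $\tau>0$ satisfy $3A\tau<1/\lambda$. There is $M\ge1$, depending only on $\tau,n,C_D,C_W,\lambda$, such that if $\delta$ is as small as in Lemma~\ref{lem:sep} and \eqref{eq:fail} holds, then the slab $S$ of Lemma~\ref{lem:slab} $\varepsilon$-collapses to dimension $n-2$ with $\varepsilon=3A\tau R$.
\end{proposition}

In Euclidean space a set of small $(n-1)$-dimensional content can be projected into the $(n-2)$-skeleton of a grid, in the manner of Federer and Fleming. The space $X$ has no grid, and \eqref{eq:content} measures size through $\mu$, not through $d$. So we map $X$ to $\mathbb R^N$ by a map that is Lipschitz for $q^\delta$, project there, and return to $X$ by LLC. For the rest of this section $\tau,\kappa,\delta$ are as in the proposition and Lemma~\ref{lem:sep}, and $h=\kappa/10$.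

\subsection{Coordinates from $q^\delta$}

The map must turn $B_i$ into a set of diameter of order $m_i/\rho_0$, it must not bring together points that are far apart at scale $\tau R$, and $N$ must be bounded in terms of the data, since it will enter $M$. Distances to the balls around a net at scale $\tau R$ achieve all three.

Let $p_1,\dots,p_N$ be a maximal $\tau R$-separated subset of $Z$. The balls $B(p_j,\tau R/2)$ are disjoint subsets of $B(a,(L+1)R)\subset B(p_j,(2L+1)R)$, so by \eqref{eq:doubling} each carries at least the fraction $1/N_0$ of the mass of $B(a,(L+1)R)$, where $N_0=C_D((4L+2)/\tau)^{\log_2C_D}$. Hence $N\le N_0$. Define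
\[
\Phi=(\Phi_1,\dots,\Phi_N)\colon X\to\mathbb R^N,\qquad\Phi_j(z)=\rho_0^{-1}\inf_{p\in B(p_j,\tau R)}q^\delta(p,z).
\]
Then $|\Phi(z)-\Phi(w)|_\infty\le\rho_0^{-1}q^\delta(z,w)$, and $\Phi$ is continuous.

\begin{lemma}\label{lem:Phi}
If $z\in Z$, $w\in X$ and $|\Phi(z)-\Phi(w)|_\infty<\kappa$, then $d(z,w)<3\tau R$.
\end{lemma}

\begin{proof}
By maximality there is $j$ with $d(z,p_j)<\tau R$. Then $\Phi_j(z)=0$, so $\Phi_j(w)<\kappa$, and there is $p\in B(p_j,\tau R)\subset B(a,(L+1)R)$ with $q^\delta(p,w)<\kappa\rho_0$. Lemma~\ref{lem:sep} gives $d(p,w)<\tau R$, and $d(z,w)\le d(z,p_j)+d(p_j,p)+d(p,w)<3\tau R$.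
\end{proof}

\subsection{Projection to the skeleton}

All of $\mathbb R^N$ cannot be projected continuously to $G^{n-2}$ within the cubes; a singular set has to be removed. Let $\Sigma$ be the set of $y\in\mathbb R^N$ that have at least $n-1$ coordinates in $h(\mathbb Z+\frac12)$. It is a union of affine subspaces of codimension $n-1$, and it is empty if $N<n-1$. For $n=2$ it is the union of the hyperplanes halfway between the grid hyperplanes, and the map $\pi$ below rounds to the nearest vertex. For $n=N=3$ it is the union of the lines through the centers of the cubes parallel to the axes.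

\begin{lemma}\label{lem:pi}
There is a continuous map $\pi\colon\mathbb R^N\setminus\Sigma\to G^{n-2}$ with $|\pi(y)-y|_\infty\le h$.
\end{lemma}

\begin{proof}
If $N\le n-2$, take the identity. Otherwise, for $n-1\le k\le N$ we define $\pi_k\colon G^k\setminus\Sigma\to G^{k-1}\setminus\Sigma$. Let $e$ be a $k$-dimensional grid cube with center $o_e$. The $k\ge n-1$ free coordinates of $o_e$ lie in $h(\mathbb Z+\frac12)$, so $o_e\in\Sigma$. On $e\setminus\Sigma$ put
\[
\pi_k(y)=o_e+\frac{h/2}{|y-o_e|_\infty}\,(y-o_e),
\]
the radial projection onto the boundary $\partial e\subset G^{k-1}$. It is continuous and equals the identity on $\partial e$. Two different $k$-cubes meet only in their boundaries and the family of cubes is locally finite, so these maps define a continuous map on $G^k\setminus\Sigma$ that fixes $G^{k-1}\setminus\Sigma$.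

The image avoids $\Sigma$. Indeed, for a point of $e$ a free coordinate lies in $h(\mathbb Z+\frac12)$ if and only if it equals the corresponding coordinate of $o_e$, and this property holds for $\pi_k(y)$ exactly when it holds for $y$. The other coordinates lie in $h\mathbb Z$ and do not change. So $y$ and $\pi_k(y)$ have the same number of coordinates in $h(\mathbb Z+\frac12)$.

Let $\pi=\pi_{n-1}\circ\dots\circ\pi_N$. If $y\in G^k\setminus\Sigma$ lies in an $N$-cube $C$, the smallest grid cube containing $y$ is a face of $C$ of dimension at most $k$; if the dimension is less than $k$, then $\pi_k(y)=y$, and otherwise $\pi_k(y)$ lies in this face. So each $\pi_k$ preserves $C$, and $y,\pi(y)$ lie in a common $N$-cube.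
\end{proof}

The codimension of $\Sigma$ matches the exponent in \eqref{eq:content}. This is what allows us to move $\Phi(S)$ off $\Sigma$ by a translation.

\begin{lemma}\label{lem:shift}
Let $M=1+C_2\,(2N_0C_D^{1/n}/h)^{n-1}$. If \eqref{eq:fail} holds, there is $\xi\in[0,h)^N$ with $(\Phi(S)+\xi)\cap\Sigma=\emptyset$.
\end{lemma}

\begin{proof}
We may assume $N\ge n-1$. By \eqref{eq:osc}, $\Phi(B_i)$ lies in the closed $|\cdot|_\infty$-ball of radius $s_i=C_D^{1/n}m_i/\rho_0$ about $\Phi(z_i)$. If $\Phi(B_i)+\xi$ meets $\Sigma$, then for some $n-1$ indices $l$ the number $\Phi_l(z_i)+\xi_l$ is within $s_i$ of $h(\mathbb Z+\frac12)$. For one index $l$, the set of such $\xi_l\in[0,h)$ has measure at most $2s_i$, by periodicity. There are at most $N_0^{n-1}$ choices of the indices, so the set of $\xi\in[0,h)^N$ that are bad for $B_i$ has measure at most $N_0^{n-1}(2s_i)^{n-1}h^{N-n+1}$. By \eqref{eq:content} the sum over $i\in I$ is at most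
\[
h^N\,(2N_0C_D^{1/n}/h)^{n-1}\rho_0^{1-n}\sum_{i\in I}m_i^{n-1}\le h^N\,(2N_0C_D^{1/n}/h)^{n-1}C_2/M<h^N .
\]
Some $\xi$ is bad for no $B_i$, $i\in I$, and \eqref{eq:cover} finishes the proof.
\end{proof}

\subsection{The return map}

\begin{proof}[Proof of Proposition~\ref{prop:collapse}]
Let $M$ and $\xi$ be as in Lemma~\ref{lem:shift}, and let $S\neq\emptyset$. Put $f=\pi\circ(\Phi+\xi)\colon S\to G^{n-2}$, so that $|f(z)-\Phi(z)-\xi|_\infty\le h$. Let $P$ be the union of the grid cubes of dimension at most $n-2$ that meet $f(S)$. Since $f(S)$ is bounded, $P$ is a cube complex of dimension at most $n-2$, and $f(S)\subset P$.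

For each vertex $v$ of $P$ choose a cube $e_v\ni v$ of $P$ that meets $f(S)$ and a point $z_v\in S$ with $f(z_v)\in e_v$. Cubes have $|\cdot|_\infty$-diameter at most $h$, so $|\Phi(z_v)+\xi-v|_\infty\le2h$. Write $\ell=3\tau R$. Since $5h<\kappa$ and $S\subset Z$, Lemma~\ref{lem:Phi} yields:
\begin{itemize}
\item[($\alpha$)] $d(z_v,z_{v'})<\ell$ if $v,v'$ are vertices of one cube of $P$, because $|\Phi(z_v)-\Phi(z_{v'})|_\infty\le2h+h+2h$;
\item[($\beta$)] $d(z,z_v)<\ell$ if $z\in S$, $f(z)\in e$ and $v$ is a vertex of the cube $e$ of $P$, because $|\Phi(z)-\Phi(z_v)|_\infty\le h+h+2h$.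
\end{itemize}
We define $g$ on the cubes of $P$ in order of increasing dimension so that
\begin{equation}\label{eq:g}
g(e)\subset B(z_v,A_k\ell)\quad\text{for each $k$-cube $e$ and each vertex $v$ of $e$.}
\end{equation}
Put $g(v)=z_v$. Let $1\le k\le n-2$, let $e$ be a $k$-cube, suppose that $g$ is defined on $\partial e$, and fix a vertex $v$ of $e$. Each $(k-1)$-face of $e$ is mapped into $B(z_{v'},A_{k-1}\ell)$ for a vertex $v'$ of $e$, so $g(\partial e)\subset B(z_v,(A_{k-1}+1)\ell)$ by ($\alpha$). The radius is at most $A\ell<R/\lambda\le\operatorname{diam}X/\lambda$, so Lemma~\ref{lem:fill}(a) extends $g$ to $e$ with values in $B(z_v,\lambda(A_{k-1}+1)\ell)$. By ($\alpha$) this ball lies in $B(z_{v'},A_k\ell)$ for every vertex $v'$ of $e$, which is \eqref{eq:g}. Finally, if $z\in S$ and $f(z)\in e$, then \eqref{eq:g} and ($\beta$) give $g(e)\subset B(z,(A_{n-2}+1)\ell)\subset B(z,A\ell)$.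
\end{proof}

\section{Collapsible sets do not separate}\label{sec:topology}

This section is purely topological; it is where the manifold hypothesis is used. As before $a\ne b$, $R=d(a,b)$, $L=3\lambda+2$ and $E=\{z:d(a,z)>(L-1)R\}$.

\begin{proposition}\label{prop:top}
Let $X$ be LLC with constant $\lambda$. Let $S\subset X$ be a compact set that $\varepsilon$-collapses to dimension $n-2$, where $A\varepsilon<R/\lambda$, and assume $d(z,a)\ge A\varepsilon$ and $d(z,b)\ge A\varepsilon$ for all $z\in S$. Then there are no open sets $O_1,O_2$ satisfying \eqref{eq:O}.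
\end{proposition}

\subsection{Facts from singular homology}

We use singular chains with coefficients in $\mathbb Z_2$, so signs play no role and no orientation is needed. A $k$-chain is a finite set of continuous maps $\Delta^k\to X$, written as a sum; its \emph{support} $|\cdot|$ is the union of their images, a compact set. Let $F_0,\dots,F_k\colon\Delta^{k-1}\to\Delta^k$ be the face inclusions, so $\partial\sigma=\sum_j\sigma\circ F_j$. We recall the following textbook facts.
\begin{itemize}
\item[(H1)] \emph{Subdivision.} Barycentric subdivision is a chain map that preserves homology classes of cycles and replaces a simplex by simplices supported in its image. If a chain is supported in the union of a family of open sets, then after finitely many subdivisions each of its simplices lies in one of these sets.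
\item[(H2)] \emph{Local homology.} For $x\in X$, $H_n(X,X\setminus x)\cong\mathbb Z_2$. If $B$ is the closed unit ball of a chart whose image contains the ball of radius $2$, then $H_n(X,X\setminus B)\to H_n(X,X\setminus x)$ is an isomorphism for every $x$ in the interior of $B$.
\item[(H3)] \emph{Fundamental class.} Since $X$ is a closed connected $n$-manifold, there is $[X]\in H_n(X)$ whose image in $H_n(X,X\setminus x)$ is nonzero for every $x$.
\item[(H4)] \emph{Dimension.} If $P'$ is a subcomplex of a CW complex $P$ of dimension at most $n-2$, then $H_{n-1}(P,P')=0$.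
\item[(H5)] \emph{Prisms.} There are $(k+1)$-chains $\Pi_k$ in $\Delta^k\times[0,1]$ with $\partial\Pi_k=\iota_0+\iota_1+\sum_j(F_j\times\mathrm{id})_\#\Pi_{k-1}$, where $\iota_t\colon\Delta^k\to\Delta^k\times[0,1]$ is $x\mapsto(x,t)$, and the sum is absent for $k=0$.
\end{itemize}

Let $\Gamma$ be an $n$-chain in $X$. For $x\notin|\partial\Gamma|$ it is a cycle relative to $X\setminus x$ and defines a class $\theta_x(\Gamma)\in H_n(X,X\setminus x)\cong\mathbb Z_2$, the parity with which $\Gamma$ covers $x$.

\begin{lemma}\label{lem:degree}
The function $x\mapsto\theta_x(\Gamma)\in\mathbb Z_2$ is locally constant on $X\setminus|\partial\Gamma|$.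
\end{lemma}

\begin{proof}
Given $x\notin|\partial\Gamma|$, choose $B$ as in (H2), with $x$ in its interior and so small that $B\cap|\partial\Gamma|=\emptyset$. Then $\Gamma$ defines a class in $H_n(X,X\setminus B)$, and for $x'$ in the interior of $B$ the class $\theta_{x'}(\Gamma)$ is its image under an isomorphism. So $\theta_{x'}(\Gamma)$ vanishes for all such $x'$ or for none.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:top}}

Suppose that $O_1,O_2$ satisfy \eqref{eq:O}. Let $P,f,g$ be as in Definition~\ref{def:collapse}. Replacing $P$ by the union of its cubes that meet $f(S)$, we may assume by \eqref{eq:collapse} that every point of $g(P)$ is within distance $\varepsilon$ of a point of $S$. Let $\gamma$ be a path from $a$ to $b$ in $B(a,3\lambda R)=B(a,(L-2)R)$, given by Lemma~\ref{lem:fill}(b).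

The plan is to cut the fundamental class into a part $\Gamma_1$ that covers $a$ once and misses $b$, and to modify $\Gamma_1$ away from $a$ and $b$ so that its boundary leaves $\gamma$. This contradicts Lemma~\ref{lem:degree}.

\emph{Step 1: cutting the fundamental class.} By (H1), $[X]$ is represented by a cycle $\Gamma_1+\Gamma_2$ with $|\Gamma_i|\subset O_i$. Then $\beta:=\partial\Gamma_1=\partial\Gamma_2$ is an $(n-1)$-cycle each of whose simplices lies in both $O_1$ and $O_2$. Subdividing $\Gamma_1$ and $\Gamma_2$ the same number of times preserves all this and replaces $\beta$ by its subdivision. By (H1) and \eqref{eq:O} we may therefore assume that every simplex of $\beta$ has image of diameter less than $\varepsilon$ and lies in $\operatorname{int}S$ or in $E$. Write $\beta=\beta_1+\beta_2$, where $\beta_1$ consists of the simplices of $\beta$ in $S$ and $\beta_2$ of the others, which lie in $E$. From $\partial\beta=0$ we get $\partial\beta_1=\partial\beta_2$. A simplex of this chain is a face of a simplex of $\beta_1$ and also of a simplex of $\beta_2$, so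
\begin{equation}\label{eq:bdry}
|\partial\beta_1|\subset S\cap E .
\end{equation}

\emph{Step 2: pushing $\beta_1$ to $g(P)$.} We would like a short homotopy from the inclusion $S\to X$ to $g\circ f$. The set $S$ has no cell structure on which to build it, but only finitely many simplices matter. For $0\le k\le n-1$ let $\mathcal T_k$ be the finite set of singular $k$-simplices that are simplices of $\beta_1$ or iterated faces of these; each has image in $S$ of diameter less than $\varepsilon$. We construct continuous maps $H_\sigma\colon\Delta^k\times[0,1]\to X$, $\sigma\in\mathcal T_k$, such that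
\begin{itemize}
\item[(a)] $H_\sigma(\cdot,0)=\sigma$ and $H_\sigma(\cdot,1)=g\circ f\circ\sigma$;
\item[(b)] $H_\sigma\circ(F_j\times\mathrm{id})=H_{\sigma\circ F_j}$ for $k\ge1$ and $0\le j\le k$;
\item[(c)] the image of $H_\sigma$ lies in $B(\sigma(v),A_k\varepsilon)$ for every vertex $v$ of $\Delta^k$.
\end{itemize}
All radii to which Lemma~\ref{lem:fill}(a) is applied below are at most $A\varepsilon<\operatorname{diam}X/\lambda$.

For $k=0$, $\sigma$ is a point $z\in S$, and $z,g(f(z))\in B(z,\varepsilon)$ by \eqref{eq:collapse}. Lemma~\ref{lem:fill}(a) joins them by a path in $B(z,\lambda\varepsilon)=B(z,A_0\varepsilon)$.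

Let $k\ge1$. Conditions (a) and (b) prescribe $H_\sigma$ on the boundary of the prism. The prescriptions agree where they overlap: on the top and bottom of a side by (a) for the face, and, for $k\geq2$, on the intersection of two sides by (b) for the two faces, since both values are given by $H_{\sigma'}$ with $\sigma'$ the restriction of $\sigma$ to the common $(k-2)$-face. Fix a vertex $v$. The bottom is mapped into $B(\sigma(v),\varepsilon)$, the top into $B(\sigma(v),2\varepsilon)$ by \eqref{eq:collapse}, and the sides into $B(\sigma(v),(A_{k-1}+1)\varepsilon)$ by (c) for the faces. Since $A_{k-1}+1\ge2$, the last ball contains the whole image. Lemma~\ref{lem:fill}(a) extends the map to the prism with values in $B(\sigma(v),\lambda(A_{k-1}+1)\varepsilon)$, and this ball lies in $B(\sigma(v'),A_k\varepsilon)$ for every vertex $v'$.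

Put $\mathcal K\sigma=(H_\sigma)_\#\Pi_k$ for $\sigma\in\mathcal T_k$ and extend linearly. By (H5), (a) and (b), $\partial\mathcal K\sigma=\sigma+g_\#f_\#\sigma+\mathcal K\partial\sigma$. Summing over the simplices of $\beta_1$,
\begin{equation}\label{eq:prism}
\beta_1=\partial\mathcal K\beta_1+g_\#f_\#\beta_1+\mathcal K\partial\beta_1 .
\end{equation}

\emph{Step 3: the dimension of $P$.} Let $P'$ be the union of the cubes of $P$ that meet $f(S\cap E)$; it is a subcomplex. The $(n-1)$-chain $f_\#\beta_1$ in $P$ has boundary $f_\#\partial\beta_1$, which lies in $P'$ by \eqref{eq:bdry}. By (H4) there are an $n$-chain $W$ in $P$ and an $(n-1)$-chain $w'$ in $P'$ with $f_\#\beta_1=\partial W+w'$. Inserting this in \eqref{eq:prism},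
\[
\beta=\partial\Gamma_0+\zeta,\qquad \Gamma_0=\mathcal K\beta_1+g_\#W,\qquad \zeta=\mathcal K\partial\beta_1+g_\#w'+\beta_2 .
\]
We locate the supports. By (c) and the choice of $P$, every point of $|\Gamma_0|$ is at distance less than $A\varepsilon$ from a point of $S$, so $a,b\notin|\Gamma_0|$. Every point of $|\zeta|$ is at distance less than $A\varepsilon<R$ from a point of $E$: for $\mathcal K\partial\beta_1$ by (c) and \eqref{eq:bdry}, for $g_\#w'$ by \eqref{eq:collapse} and the definition of $P'$, and $|\beta_2|\subset E$. Hence $d(a,\cdot)>(L-2)R$ on $|\zeta|$, and $\gamma$ misses $|\zeta|$.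

\emph{Step 4: the contradiction.} Let $\Gamma=\Gamma_1+\Gamma_0$, so $\partial\Gamma=\beta+\partial\Gamma_0=\zeta$. Since $\gamma$ is connected and misses $|\zeta|$, Lemma~\ref{lem:degree} gives $\theta_a(\Gamma)=\theta_b(\Gamma)$ in $\mathbb Z_2$. Now $\Gamma=(\Gamma_1+\Gamma_2)+(\Gamma_2+\Gamma_0)$, and $\Gamma_2,\Gamma_0$ are chains in $X\setminus a$; so $\theta_a(\Gamma)$ is the image of $[X]$, which is nonzero by (H3). But $\Gamma_1$ and $\Gamma_0$ are chains in $X\setminus b$, so $\theta_b(\Gamma)=0$. This contradiction proves Proposition~\ref{prop:top}. \qed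

\subsection{Proof of Proposition~\ref{prop:cross}}

Put $\tau=\min(c,1/\lambda)/(4A^2)$, and let $M$ be as in Proposition~\ref{prop:collapse}; it depends only on $c,n,C_D,C_W,\lambda$. Suppose that the inequality of Proposition~\ref{prop:cross} fails for some $a,b$ and $\delta_0$. Since $q^\delta$ is non-increasing in $\delta$, \eqref{eq:fail} holds for all $\delta\le\delta_0$; fix such a $\delta$ that is small enough for Lemma~\ref{lem:sep}. By Proposition~\ref{prop:collapse} the slab $S$ $\varepsilon$-collapses to dimension $n-2$ with $\varepsilon=3A\tau R$, and $A\varepsilon<\min(c,1/\lambda)R$. By \eqref{eq:away} the points of $S$ have distance at least $cR>A\varepsilon$ from $a$ and $b$. Proposition~\ref{prop:top} now contradicts \eqref{eq:O}. \qed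

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\subsection{The upper bound}

Choose $c\in(0,\frac14)$, depending only on $n$ and $C_D$, with $(C_DC_1c^\sigma)^{1/n}\le\frac14$, and let $M$ be as in Proposition~\ref{prop:cross}. Fix $\delta\in(0,\operatorname{diam}X)$ and put
\[
\Lambda=\sup_{x\ne y}\,q^\delta(x,y)/\rho(x,y).
\]
This number is finite. For $d(x,y)<\delta$ the quotient is at most $1$. For $d(x,y)\ge\delta$ the numerator is bounded, being continuous on the compact space $X\times X$, and $\rho(x,y)^n\ge\mu(B(x,\delta))$ is bounded below by \eqref{eq:doubling} with $R=2\operatorname{diam}X$.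

Let $x\ne y$, $R=d(x,y)$, $x'\in B(x,cR)$ and $y'\in B(y,cR)$. By \eqref{eq:rho} and \eqref{eq:decay},
\[
\rho(x,x')^n\le C_D\,\mu(B(x,cR))\le C_DC_1c^\sigma\mu(B(x,R))\le4^{-n}\rho(x,y)^n ,
\]
and the same computation centered at $y$ gives $\rho(y,y')\le\frac14\rho(x,y)$. Hence
\[
q^\delta(x,y)\le q^\delta(x',y')+\Lambda\rho(x,x')+\Lambda\rho(y,y')\le q^\delta(x',y')+\tfrac12\Lambda\rho(x,y).
\]
Taking the infimum over $x',y'$ and then the supremum over $x\neq y$ gives $\Lambda\le M+\frac12\Lambda$, so $\Lambda\le2M$. Letting $\delta\to0$ yields $q\le C'\rho$ with $C'=2M$. The lower bound $q\ge C_W^{-1}\rho$ is the hypothesis.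

\subsection{The metric $q$ and quasisymmetry}

By the two bounds $q$ is finite, zero on the diagonal and positive off it; symmetry and the triangle inequality pass to the limit from $q^\delta$. So $q$ is a metric. By \eqref{eq:rho},
\begin{equation}\label{eq:qmu}
C_W^{-n}\mu(B(x,d(x,y)))\le q(x,y)^n\le C_D(C')^n\mu(B(x,d(x,y))).
\end{equation}
For fixed $x$ the function $s\mapsto\mu(B(x,s))$ is positive and non-decreasing on $(0,\infty)$ and tends to $0$ as $s\to0$. Hence $q(x,y_k)\to0$ if and only if $d(x,y_k)\to0$, and $\mathrm{id}\colon(X,d)\to(X,q)$ is a homeomorphism. If $x,y,z$ are distinct and $d(x,y)\le t\,d(x,z)$, then \eqref{eq:qmu} gives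
\[
\frac{q(x,y)^n}{q(x,z)^n}\le C_D(C_WC')^n\,\frac{\mu(B(x,t\,d(x,z)))}{\mu(B(x,d(x,z)))},
\]
and the last quotient is at most $C_1t^\sigma$ for $t\le1$ by \eqref{eq:decay} and at most $C_Dt^{1+\log_2C_D}$ for $t\ge1$ by \eqref{eq:doubling}. So the identity is quasisymmetric, with $\eta(t)=C''t^{\sigma/n}$ for $t\le1$ and $\eta(t)=C''t^{(1+\log_2C_D)/n}$ for $t\ge1$, where $C''=C_WC'(C_D\max(C_1,C_D))^{1/n}$.

\subsection{The mass of $q$-balls}

Let $B_q(x,r)$ denote balls of $q$. We claim that for some $K\ge1$
\begin{equation}\label{eq:mass}
\mu(B_q(x,r))\le Kr^n\ \ (r>0),\qquad\mu(B_q(x,r))\ge K^{-1}r^n\ \ (0<r<\operatorname{diam}(X,q)).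
\end{equation}
For the upper bound let $s=\sup\{d(x,w):w\in B_q(x,r)\}$; it is positive because $X$ has no isolated points. If $w\in B_q(x,r)$, then $\mu(B(x,d(x,w)))\le C_W^nr^n$ by \eqref{eq:qmu}. The ball $B(x,s)$ is an increasing union of a sequence of such balls, so $\mu(B(x,s))\le C_W^nr^n$. Since $B_q(x,r)\subset B(x,2s)$, we get $\mu(B_q(x,r))\le C_DC_W^nr^n$.

For the lower bound let $K_0=2C_WC'C_D^{1/n}\ge2$. Some point has $q$-distance at least $\frac12\operatorname{diam}(X,q)>r/K_0$ from $x$, so by connectedness there is $y$ with $q(x,y)=r/K_0$. If $d(x,w)<d(x,y)$, both halves of \eqref{eq:qmu} give $q(x,w)\le C_D^{1/n}C'C_W\,q(x,y)=r/2$. Thus $B(x,d(x,y))\subset B_q(x,r)$, and \eqref{eq:qmu} gives $\mu(B_q(x,r))\ge C_D^{-1}(K_0C')^{-n}r^n$.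

\subsection{Comparison with Hausdorff measure}

Recall that $\mathcal H^n_q(F)=\lim_{\varepsilon\to0}\mathcal H^n_{q,\varepsilon}(F)$, where $\mathcal H^n_{q,\varepsilon}(F)$ is the infimum of $\sum_i(\operatorname{diam}E_i)^n$ over countable covers of $F$ by sets of $q$-diameter at most $\varepsilon$; another normalizing constant would change nothing below.

Let sets $E_i$ cover a Borel set $F$. Each $E_i$ of positive diameter lies in a $q$-ball of radius $2\operatorname{diam}E_i$, and each of the others has at most one point and measure zero. By \eqref{eq:mass}, $\mu(F)\le2^nK\sum_i(\operatorname{diam}E_i)^n$, so $\mu(F)\le2^nK\,\mathcal H^n_q(F)$.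

Conversely, let $F$ be compact, $0<\varepsilon<\operatorname{diam}(X,q)$, and let $w_1,\dots,w_l$ be a maximal $\varepsilon$-separated subset of $F$ for $q$. The balls $B_q(w_i,\varepsilon)$ cover $F$, and the balls $B_q(w_i,\varepsilon/2)$ are disjoint subsets of the $\varepsilon$-neighborhood $F_\varepsilon$ of $F$, so $lK^{-1}(\varepsilon/2)^n\le\mu(F_\varepsilon)$. Hence $\mathcal H^n_{q,2\varepsilon}(F)\le l(2\varepsilon)^n\le4^nK\mu(F_\varepsilon)$. As $\varepsilon\to0$ the sets $F_\varepsilon$ decrease to $F$, and we obtain $\mathcal H^n_q(F)\le4^nK\mu(F)$. In particular $\mathcal H^n_q$ is a finite Borel measure on a compact metric space, so the measure of a Borel set is the supremum of the measures of its compact subsets, and the inequality extends to Borel sets. Thus $\mathcal H^n_q$ is comparable to $\mu$, and \eqref{eq:mass} shows that $(X,q)$ is Ahlfors $n$-regular. This proves Theorem~\ref{thm:main}. \qed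

\begin{remark}
Under the assumptions of Theorem~\ref{thm:main} the restriction to fine chains is immaterial in the end: for every chain from $x$ to $y$ we have $\sum_i\rho(x_i,x_{i-1})\ge\sum_iq(x_i,x_{i-1})/C'\ge q(x,y)/C'\ge\rho(x,y)/(C_WC')$.
\end{remark}

\begin{remark}
The constant $C'$ must depend on $\lambda$. For $0<\varepsilon<1$ let $X_\varepsilon=\partial([0,1]^n\times[0,\varepsilon])$ with the Euclidean metric and the surface measure $\mu$. Each $X_\varepsilon$ is LLC, since its intersections with cubes of side at most $\varepsilon$ centered on it are star-shaped, as in Section~\ref{sec:sharp}. Moreover $c\,r^n\le\mu(B(x,r))\le Cr^n$ for $r\le\operatorname{diam}X_\varepsilon$, with $c,C$ depending only on $n$: each face lies in a hyperplane, which gives the upper bound; a ball centered on the top or bottom face, or of radius $r\le2\varepsilon$, contains a cube of side comparable to $r$ in the face of its center; and a ball of radius $r>2\varepsilon$ contains a ball of radius $r/2$ centered on the bottom face. So $\rho$ is comparable to $|x-y|$, and $C_D,C_W$ can be chosen independent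 of $\varepsilon$. Let $x,y$ be the centers of the bottom and top faces. For $\delta\le\varepsilon$, the first point of a $\delta$-chain from $x$ to $y$ outside the bottom face lies on a side face, at distance at least $\frac12$ from $x$. Hence $q(x,y)\ge\frac12c^{1/n}$, while $\rho(x,y)\le2C^{1/n}\varepsilon$.
\end{remark}

\section{The converse: proof of Theorem~\ref{thm:converse}}\label{sec:converse}

Let $\nu=\mathcal H^n_{d'}$, and let $B'$ denote balls of $d'$. The metrics $d,d'$ have the same Borel sets. By compactness $X$ is covered by finitely many $d'$-balls of finite measure, so $\nu(X)<\infty$, and therefore $\nu(B'(x,R))\le K'R^n$ for \emph{all} $R>0$, with some $K'$. Replacing $\eta(t)$ by $\eta(t)+t$ we may assume $\eta(t)\ge t$; this takes care of the case $w=y$ below, in which the three points are not distinct.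

Let $x\ne y$ and $r=d(x,y)$. If $d(x,w)<2r$, then $d'(x,w)\le\eta(2)d'(x,y)$. If $d(x,w)\ge r$, then $d'(x,y)\le\eta(1)d'(x,w)$. Hence
\[
B'\bigl(x,d'(x,y)/(2\eta(1))\bigr)\subset B(x,r)\subset B(x,2r)\subset B'\bigl(x,2\eta(2)d'(x,y)\bigr).
\]
The radius on the left is less than $\operatorname{diam}(X,d')$, so Ahlfors regularity gives constants $0<c_1\le c_2$ with
\begin{equation}\label{eq:conv}
c_1\,d'(x,y)^n\le\nu(B(x,r))\le\nu(B(x,2r))\le c_2\,d'(x,y)^n\qquad(x\ne y,\ r=d(x,y)).
\end{equation}
The measure $\nu$ is doubling on $(X,d)$. Indeed, let $x\in X$ and $r>0$. If some point has distance at least $r$ from $x$, then by connectedness $d(x,y)=r$ for some $y$, and \eqref{eq:conv} gives $0<\nu(B(x,2r))\le(c_2/c_1)\nu(B(x,r))$. Otherwise $B(x,r)=B(x,2r)=X$. By \eqref{eq:rho} and \eqref{eq:conv},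
\begin{equation}\label{eq:conv2}
c_1^{1/n}d'(x,y)\le\nu(B_{xy})^{1/n}\le c_2^{1/n}d'(x,y),
\end{equation}
so every chain from $x$ to $y$ satisfies
\[
\sum_i\nu(B_{x_ix_{i-1}})^{1/n}\ge c_1^{1/n}\sum_id'(x_i,x_{i-1})\ge c_1^{1/n}d'(x,y)\ge(c_1/c_2)^{1/n}\nu(B_{xy})^{1/n}.
\]
Thus $\nu$ is a weak metric doubling measure of dimension $n$.

If $f\colon(X,d)\to(Y,d_Y)$ is a quasisymmetric map onto an Ahlfors $n$-regular space, then $d'(x,y)=d_Y(f(x),f(y))$ is a metric on $X$ to which the first part applies. Together with Theorem~\ref{thm:main} this proves the equivalence for LLC spaces.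

Let $X$ be LLC. Comparable measures have comparable chain sums, and bi-Lipschitz equivalent metrics have comparable Hausdorff measures, so both assignments respect the equivalences. For $d'$ as above, Theorem~\ref{thm:main} applied to $\nu$ shows that $q_{\nu,n}$ is comparable to $\nu(B_{xy})^{1/n}$, hence to $d'$ by \eqref{eq:conv2}. For a weak metric doubling measure $\mu$ of dimension $n$, Theorem~\ref{thm:main} shows that $q_{\mu,n}$ is a metric of the kind considered and that $\mathcal H^n_{q_{\mu,n}}$ is comparable to $\mu$. \qed

\section{Other dimensions: proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}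

\subsection{Dimension $s<n$}

Let $X$ be LLC and let $\mu$ be a weak metric doubling measure of dimension $s<n$. Each step of a $\delta$-chain has $\mu(B_{x_ix_{i-1}})\le\omega(2\delta)$, and $\frac1n-\frac1s<0$, so $\mu(B_{x_ix_{i-1}})^{1/n}\ge\omega(2\delta)^{1/n-1/s}\mu(B_{x_ix_{i-1}})^{1/s}$. Therefore
\[
q^\delta_{\mu,n}(x,y)\ge\omega(2\delta)^{1/n-1/s}\,q^\delta_{\mu,s}(x,y).
\]
For $x\ne y$ we have $q_{\mu,s}(x,y)>0$ by hypothesis and $\omega(2\delta)\to0$ by Lemma~\ref{lem:growth}, so $q_{\mu,n}(x,y)=\infty$. Then $\mu$ is, vacuously, a weak metric doubling measure of dimension $n$, and Theorem~\ref{thm:main} gives $q_{\mu,n}(x,y)<\infty$. This contradiction proves (i).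

\subsection{Dimension $s>n$: the space and the measure}

For $s>n$ we want a space with a doubling measure satisfying $\mu(B(x,r))\ge cr^Q$ for some $Q<s$, which makes $q_{\mu,s}$ infinite, and with an obstruction to Ahlfors $n$-regularity. The obstruction is the column count of Section~\ref{sec:columns} read backwards. We stretch small distances in one coordinate direction, so that a face is divided into about $k^Q$ pieces of diameter $1/k$ that form about $k^{Q-1}$ columns, with $Q>n$.

Choose $\alpha>1$ with $Q:=n+\alpha-1<s$. Let $X=\partial[0,1]^{n+1}$ with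
\[
d(x,y)=|x_1-y_1|^{1/\alpha}+\sum_{i=2}^{n+1}|x_i-y_i| .
\]
Since $t\mapsto t^{1/\alpha}$ is increasing and subadditive, $d$ is a metric. It induces the Euclidean topology, so $X$ is homeomorphic to $\mathbb S^n$, and $\operatorname{diam}X=n+1$. With
\[
\operatorname{Box}(x,r)=\{y\in X:\ |y_1-x_1|<r^\alpha,\ |y_i-x_i|<r\text{ for }i\ge2\}
\]
we have
\begin{equation}\label{eq:box}
B(x,r)\subset\operatorname{Box}(x,r)\subset B(x,(n+1)r).
\end{equation}

\emph{$X$ is LLC.} Let $r\le\frac12$. Each side of the box is an open interval of length at most $1$, so it contains at most one of the numbers $0,1$. Let $J$ be the set of indices $i$ whose side contains such a number $\epsilon_i$; $J\ne\emptyset$ because $x\in X$. Then $\operatorname{Box}(x,r)$ consists of the points $y$ of the product of the sides, intersected with $[0,1]^{n+1}$, such that $y_i=\epsilon_i$ for some $i\in J$. Let $p$ have coordinates $\epsilon_i$ for $i\in J$ and $x_i$ for $i\notin J$. If $y_i=\epsilon_i$ with $i\in J$, the segment from $y$ to $p$ stays in the product and has $i$-th coordinate $\epsilon_i$. So the box is star-shaped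 with respect to $p$, hence contractible. With $\lambda=2(n+1)$, every $r<\operatorname{diam}X/\lambda=\frac12$ is covered, and \eqref{eq:box} shows that $B(x,r)$ is contractible in $B(x,\lambda r)$.

\emph{The measure.} On a \emph{lateral face} $\{x_i\in\{0,1\}\}$, $i\ge2$, a box has Lebesgue measure of order $r^Q$, while on the two \emph{caps} $\{x_1\in\{0,1\}\}$ it has Lebesgue measure of order $r^n$. To obtain a doubling measure we damp the caps near their boundary. Let $D(x)=\min_{i\ge2}\min(x_i,1-x_i)\in[0,\frac12]$, and let $\mu$ be $n$-dimensional Lebesgue measure on the lateral faces and $D^{\alpha-1}$ times Lebesgue measure on the caps. We claim that there are $0<c\le C$, depending on $n$ and $\alpha$, with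
\begin{equation}\label{eq:boxmass}
c\,\max(r,D(x))^{\alpha-1}r^n\le\mu(\operatorname{Box}(x,r))\le C\max(r,D(x))^{\alpha-1}r^n\qquad(x\in X,\ 0<r\le\tfrac14).
\end{equation}
For the upper bound, each of the $2n$ lateral faces meets the box in a set of measure at most $2r^\alpha(2r)^{n-1}=2^nr^{\alpha-1}r^n$. On the box $D\le D(x)+r\le2\max(r,D(x))$, so the two caps contribute at most $2(2r)^n(2\max(r,D(x)))^{\alpha-1}$.

For the lower bound let first $x$ lie on a lateral face, so $D(x)=0$. An interval $(x_j-\ell,x_j+\ell)\cap[0,1]$ with $\ell\le\frac14$ has length at least $\ell$, so the box meets this face in a product set of measure at least $r^\alpha r^{n-1}$. Now let $x$ lie on a cap. The reflections $x_i\mapsto1-x_i$ preserve $d$, $D$ and $\mu$, so we may assume $x_i\le\frac12$ for $i\ge2$. The box contains the set of $y$ with $y_1=x_1$ and $y_i\in[x_i+\frac r2,x_i+r)$ for $i\ge2$, of Lebesgue measure $(r/2)^n$. On this set $y_i\ge D(x)+\frac r2\ge\frac12\max(r,D(x))$ and $1-y_i\ge\frac14\ge\frac12\max(r,D(x))$, so $D(y)\ge\frac12\max(r,D(x))$. This proves \eqref{eq:boxmass}.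

\emph{Doubling.} By \eqref{eq:box}, $\operatorname{Box}(x,\frac r{n+1})\subset B(x,r)$ and $B(x,2r)\subset\operatorname{Box}(x,2r)$. Replacing the radius $\frac r{n+1}$ by $2r$ multiplies $\max(\cdot,D(x))^{\alpha-1}(\cdot)^n$ by at most $(2n+2)^Q$, so for $r\le\frac18$ the doubling inequality follows from \eqref{eq:boxmass}. For $r>\frac18$ we have $\mu(B(x,2r))\le\mu(X)<\infty$ and $\mu(B(x,r))\ge\mu(\operatorname{Box}(x,\frac1{8(n+1)}))\ge c\,(8n+8)^{-Q}$. Moreover,
\begin{equation}\label{eq:lower}
\mu(B(x,r))\ge c'r^Q\qquad(0<r\le n+1),\qquad c'=c\,(4n+4)^{-Q},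
\end{equation}
because $\operatorname{Box}(x,\frac r{4(n+1)})\subset B(x,r)$ and $\frac r{4(n+1)}\le\frac14$.

\emph{Weak metric doubling measure of dimension $s$.} Since $Q/s<1$, \eqref{eq:lower} gives for every $\delta$-chain from $x$ to $y$
\[
\sum_i\mu(B_{x_ix_{i-1}})^{1/s}\ge (c')^{1/s}\sum_id(x_i,x_{i-1})^{Q/s}\ge (c')^{1/s}\delta^{Q/s-1}d(x,y).
\]
So $q_{\mu,s}(x,y)=\infty$ for $x\ne y$, and the defining inequality holds.

\subsection{Dimension $s>n$: the obstruction}

Suppose that $X$ is quasisymmetric to an Ahlfors $n$-regular space. Pull the metric back to a metric $d'$ on $X$ and let $\nu=\mathcal H^n_{d'}$. By Section~\ref{sec:converse}, $\nu(X)<\infty$ and \eqref{eq:conv} holds. Consider the face $F=\{x_2=0\}$, with coordinates $x_1,x_3,\dots,x_{n+1}$; the coordinate $x_3$ exists since $n\ge2$. For $k\in\mathbb N$ and $r=1/k$ divide $F$ into closed boxes $V$ with $x_1$-side $1/\lceil k^\alpha\rceil\in[\frac12r^\alpha,r^\alpha]$ and all other sides $r$. There are $\lceil k^\alpha\rceil k^{n-1}\le2k^Q$ boxes, grouped into $\lceil k^\alpha\rceil k^{n-2}\ge k^{Q-1}$ columns in the $x_3$-direction.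 We write $\operatorname{diam}'$ for the diameter in $d'$.

Let $c_3>0$ be the $d'$-distance between the disjoint compact sets $F\cap\{x_3=0\}$ and $F\cap\{x_3=1\}$. A column joins these sets and its consecutive boxes intersect, so the $d'$-diameters of its boxes add up to at least $c_3$. Hence $\sum_V\operatorname{diam}'V\ge c_3k^{Q-1}$.

Let $x_V$ be the center of $V$. For $p\in V$ we have $d(x_V,p)\le nr$, so $c_1d'(x_V,p)^n\le\nu(B(x_V,nr))$ by \eqref{eq:conv}, and $(\operatorname{diam}'V)^n\le2^nc_1^{-1}\nu(B(x_V,nr))$. These balls have bounded overlap. If $z\in B(x_V,nr)$, then the first coordinate of $x_V$ lies in an interval of length $2n^\alpha r^\alpha$ about $z_1$, and the $i$-th, $i\ge3$, in an interval of length $2nr$ about $z_i$. The centers form a grid with spacing at least $\frac12r^\alpha$ in $x_1$ and $r$ in the other coordinates, so $z$ lies in at most $(4n^\alpha+1)(2n+1)^{n-1}$ of the balls. Therefore $\sum_V(\operatorname{diam}'V)^n\le C_3$ with $C_3$ independent of $k$. By H\"older's inequality,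
\[
c_3k^{Q-1}\le\sum_V\operatorname{diam}'V\le(2k^Q)^{1-1/n}C_3^{1/n}.
\]
Letting $k\to\infty$ forces $Q-1\le Q-Q/n$, that is, $Q\le n$. But $Q=n+\alpha-1>n$. This proves (ii) and Theorem~\ref{thm:sharp}. \qed

\begin{remark}\label{rem:rug}
The same pair $(X,\mu)$, taken with the exponent $n$, shows that the upper bound in Theorem~\ref{thm:main} fails for measures that are only doubling. We have $Q/n-\alpha=-(n-1)(\alpha-1)/n<0$. A step of $d$-length $\ell<\delta$ changes the first coordinate by at most $\ell^\alpha$, and by \eqref{eq:lower} it costs at least $(c')^{1/n}\ell^{Q/n}\ge(c')^{1/n}\delta^{Q/n-\alpha}\ell^\alpha$. So $q_{\mu,n}(x,y)=\infty$ whenever $x_1\ne y_1$. The lower bound fails at the same time: if $x\neq y$ lie in $F$ and $x_1=y_1$, then by \eqref{eq:boxmass} with $D=0$ a chain of $k$ equal steps along the segment from $x$ to $y$ costs at most a constant times $k^{1-Q/n}\to0$, so $q_{\mu,n}(x,y)=0$.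
\end{remark}

\begin{thebibliography}{9}

\bibitem{LRR}
Atte Lohvansuu, Kai Rajala, Martti Rasimus,
\emph{Quasispheres and metric doubling measures},
arXiv:1701.06345 (2017).

\end{thebibliography}
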